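# A leading coefficient divisible by $p$: $T$-adic and $p$-power order exponential sums with different generic Newton polygons

Throughout, $p$ is a prime, $a\ge1$, $q=p^a$ and $P=p-1$. We write $\mathbb Z_q=W(\mathbb F_q)$ for the Witt vectors, $\mathbb Q_q=\mathbb Z_q[1/p]$, and $\tau$ for the Frobenius of $\mathbb Q_q$. A hat denotes the Teichmüller lift: $\hat b$ is $0$ if $b=0$, and otherwise it is the root of unity of order prime to $p$ that reduces to $b$. It is multiplicative in $b$, and $\tau(\hat b)=\hat b^{\,p}$.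

## 1. Linear polynomials in one variable

Let $b\in\mathbb F_q^\times$ and $f(x)=bx$, regarded as the Witt vector $(bx,0,0,\dots)$. Its value at $x\in\mathbb F_{q^k}^\times$ is $\hat b\hat x\in\mathbb Z_{q^k}$. For $z\in\mathbb Z_p$ the series $(1+T)^z=\sum_i\binom ziT^i$ lies in $\mathbb Z_p[[T]]$, so we may form
$$S_f(k,T)=\sum_{x\in\mathbb F_{q^k}^\times}(1+T)^{\mathrm{Tr}(\hat b\hat x)},\qquad C_f(s,T)=\exp\Big(\sum_{k\ge1}-(q^k-1)^{-1}S_f(k,T)\frac{s^k}k\Big),$$
where $\mathrm{Tr}=\mathrm{Tr}_{\mathbb Z_{q^k}/\mathbb Z_p}$. We quote the fact that $C_f(s,T)\in1+s\mathbb Z_p[[T]][[s]]$. Let $\zeta_{p^m}$ be a primitive $p^m$-th root of unity and $\pi_m=\zeta_{p^m}-1$. Putting $T=\pi_m$ replaces $(1+T)^z$ by $\zeta_{p^m}^z$, which depends only on $z$ modulo $p^m$. So $T$ interpolates the sums of all $p$-power orders, and we ask whether one Newton polygon serves them all.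

**Newton polygons.** Let $F=\sum F_ks^k$ with $F_0=1$ be an entire series over a complete valued field with valuation $v$. Its Newton polygon is the lower convex hull of the points $(k,v(F_k))$. Its height at abscissa $k$ is the sum of the $k$ smallest slopes, and the slopes of a product are the union, with multiplicities, of the slopes of the factors. If $v(F_k)\ge\ell(k)$ for a convex function $\ell$, then the polygon lies on or above $\ell$. We use
$$v=\mathrm{ord}_T/a\ \text{ for series in }T,\qquad v=\mathrm{ord}_{\pi_m}/a\ \text{ after }T=\pi_m .$$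
The polygons formed with these $v$ are the *absolute* Newton polygons, that is, the $T^a$-adic and $\pi_m^a$-adic ones.

**Lemma 1.** Let $c=\sum_{i\ge d}c_iT^i\in\mathbb Z_p[[T]]$ with $c_d\ne0$. Then $\mathrm{ord}_{\pi_m}c(\pi_m)\ge d$, with equality if and only if $c_d\in\mathbb Z_p^\times$.

Indeed $\mathrm{ord}_{\pi_m}(p)=p^{m-1}(p-1)\ge1$, so the terms with $i>d$ have order at least $d+1$. The term $c_d\pi_m^d$ has order $d$ if $c_d$ is a unit, and at least $d+1$ otherwise. For example, for $p$ odd and $c=pT+T^2$ we have $\mathrm{ord}_Tc=1$, but $\mathrm{ord}_{\pi_m}c(\pi_m)=2$ for every $m$, since $p\pi_m$ has order at least $3$.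

**Proposition 1.** For $f=bx$ with $b\neq0$, every prime $p$, every $a$ and every $m$, the absolute Newton polygons of $C_f(s,T)$ and of $C_f(s,\pi_m)$ both have slopes $0,P,2P,3P,\dots$, each once.

**Step 1: replace the sum over $x$ by a sum over closed chains of integers.** Put $t=\log(1+T)=T-\cdots$, so that $(1+T)^z=\exp(tz)$, and
$$\Psi(x)=\exp(t\hat bx)=\sum_wF_wx^w,\qquad F_w=t^w\hat b^w/w!\ (w\ge0),\quad F_w=0\ (w<0).$$
Since $\mathrm{Tr}(\hat b\hat x)=\sum_{i<ak}\tau^i(\hat b)\hat x^{p^i}$, we get $(1+T)^{\mathrm{Tr}(\hat b\hat x)}=\prod_{i<ak}\Psi^{\tau^i}(\hat x^{p^i})$. Modulo any power of $T$ this is a polynomial in $\hat x$. Summing $y^j$ over $y^{q^k-1}=1$ gives $q^k-1$ if $(q^k-1)\mid j$ and $0$ otherwise. So $S_f(k,T)/(q^k-1)$ is the sum of $\prod_iF^{\tau^i}_{w_i}$ over all $(w_i)$ with $\sum_ip^iw_i=(p^{ak}-1)u_0$ for some integer $u_0$. Modulo $p$ this says $w_0\equiv-u_0$, so $u_1=(u_0+w_0)/p$ is an integer and $\sum_{i\ge1}p^{i-1}w_i=p^{ak-1}u_0-u_1$. Iterating, we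 get unique integers $u_i$ with $w_i=pu_{i+1}-u_i$ and $u_{ak}=u_0$. Conversely such a closed chain satisfies $\sum p^iw_i=p^{ak}u_{ak}-u_0=(p^{ak}-1)u_0$. In a nonzero term all $w_i\ge0$, so all $u_i\ge0$. If $u_{i+1}=0$, then $w_i=-u_i\ge0$ forces $u_i=0$. So a chain is identically $0$ (and contributes $1$, as $F_0=1$) or consists of positive integers.

**Step 2: pass to determinants.** Let $\Phi=(F_{pu-v})_{u,v\ge1}$ and $B=\Phi^{\tau^{a-1}}\cdots\Phi^\tau\Phi$. Step 1 says $S_f(k,T)/(q^k-1)=1+\mathrm{Tr}(B^k)$, hence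
$$C_f=(1-s)\,C^+,\qquad C^+=\exp\Big(-\sum_k\mathrm{Tr}(B^k)\frac{s^k}k\Big)=\sum_kc_ks^k .$$
A chain has $T$-order at least $\sum_i(pu_{i+1}-u_i)=P\sum u_i$. So modulo $T^L$ only indices $u<L/P$ matter and $B$ may be replaced by a finite matrix. By the Cauchy–Binet formula
$$c_k=(-1)^k\sum_{S_0,\dots,S_{a-1}}\prod_{i=0}^{a-1}\det(\Phi^{\tau^i})_{S_{i+1},S_i},\qquad S_a=S_0,\ |S_i|=k,$$
and a term has order at least $P\sum_i\sum_{u\in S_i}u$, so sets that reach beyond the truncation contribute nothing modulo $T^L$. The smallest possible order, $aPk(k+1)/2$, occurs only when all $S_i=\{1,\dots,k\}$. With $e=Pk(k+1)/2$, every bijection in that determinant carries the same power of $t$ and of $\hat b$, so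
$$\det\Phi_{\{1..k\},\{1..k\}}=t^e\,\hat b^{\,e}D_k,\qquad D_k=\det\Big(\frac1{(pu-v)!}\Big)_{1\le u,v\le k},\quad \tfrac1{n!}=0\text{ for }n<0.$$

**Step 3: $D_k$ is a $p$-adic unit.** We have $\frac1{(pu-v)!}=\frac1{(pu-1)!}(pu-1)(pu-2)\cdots(pu-v+1)$, and the product is a monic polynomial of degree $v-1$ in $pu$. By Vandermonde,
$$D_k=\prod_{u=1}^k\frac1{(pu-1)!}\prod_{u<u'}(pu'-pu)=p^{k(k-1)/2}\prod_{u=1}^k\frac{(u-1)!}{(pu-1)!}.$$
The multiples of $p$ below $pu$ are $p,2p,\dots,(u-1)p$, so $\mathrm{ord}_p\,(pu-1)!=(u-1)+\mathrm{ord}_p\,(u-1)!$. All powers of $p$ cancel. For instance $D_2=p/\big((p-1)!\,(2p-1)!\big)$, where the second factorial contains $p$ exactly once.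

**Step 4: conclude.** The series $c_k$ lies in $\mathbb Z_p[[T]]$, because $C^+=C_f/(1-s)$. It has $T$-order $aPk(k+1)/2$ and a unit leading coefficient $(-1)^kD_k^a\prod_i\tau^i(\hat b^e)$. Lemma 1 gives $v(c_k)=v(c_k(\pi_m))=Pk(k+1)/2$, so $C^+$ has slopes $P,2P,\dots$ in both senses, and the factor $1-s$ adds the slope $0$. $\square$

Two things made this easy. Every bijection had the same order, and the leading coefficient was a unit. For a general polytope, the order of an entry is a rounded-up rational number, so bijections compete. The leading coefficient becomes a polynomial in the coefficients of $f$, with rational coefficients. If it is a nonzero polynomial, then it is nonzero for generic $f$, and this settles the $T$-adic order. Lemma 1 asks for more: it must be a *unit*. Can it happen that, for infinitely many $p$, it is generically nonzero and divisible by $p$?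

## 2. General polytopes and the statement to be tested

Fix $n\ge1$ and an integral convex polytope $\triangle\supsetneq\{0\}$ in $\mathbb R^n$. Let $I$ be the set of its vertices different from the origin. Let
$$f(x)=\sum_{u\in\triangle\cap\mathbb Z^n}(a_ux^u,0,0,\dots)\in W(\mathbb F_q[x_1^{\pm1},\dots,x_n^{\pm1}]),\qquad \prod_{u\in I}a_u\ne0,$$
$$S_f(k,T)=\sum_{x\in(\mathbb F_{q^k}^\times)^n}(1+T)^{\mathrm{Tr}_{\mathbb Z_{q^k}/\mathbb Z_p}(f(x))},\qquad C_f(s,T)=\exp\Big(\sum_{k\ge1}-(q^k-1)^{-n}S_f(k,T)\frac{s^k}k\Big).$$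
We quote that $C_f(s,T)\in1+s\mathbb Z_p[[T]][[s]]$ and that it is $T$-adically entire in $s$. By Lemma 1 the absolute polygon of $C_f(s,\pi_m)$ lies on or above that of $C_f(s,T)$.

**Genericity.** Let $N=\#(\triangle\cap\mathbb Z^n)$, and let $V_p\subset\mathbb A^N$ be the open subvariety $\prod_{u\in I}a_u\ne0$ over $\mathbb F_p$. A polygon $\Gamma$ is the absolute Newton polygon *for generic $f$* if there is a nonempty Zariski open $U\subset V_p$ defined over $\mathbb F_p$ such that for every $a\ge1$ and every $f$ with coefficient vector in $U(\mathbb F_{p^a})$ the absolute polygon is $\Gamma$. (For $\triangle=[0,1]$, Proposition 1 together with the removal of constant terms in Section 3 shows that $U=V_p$ works.) We quote that for each $p$ and each fixed $m$ the absolute polygon of $C_f(s,\pi_m)$ is constant for generic $f$. This is the *generic Newton polygon* of $C_f(s,\pi_m)$, and the generic Newton polygon of $C_f(s,T)$ is defined in the same way if it exists.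

**The statement.** There is a bound $p_0$ depending only on $\triangle$, not on $m$ or $a$, such that for every prime $p>p_0$:

1. (i) the absolute $T$-adic Newton polygon of $C_f(s,T)$ is constant for generic $f$;
2. (ii) the generic Newton polygon of $C_f(s,\pi_m)$ is independent of $m$ and coincides with that of $C_f(s,T)$.

The problem comes from Chunlei Liu, Wenxin Liu, Chuanze Niu, "Generic T-adic exponential sums in one variable", arXiv:0901.0354 (2009). We show that the statement is **false**. Let $V_1=(13,-2)$, $V_2=(0,1)$, $\triangle_2=\mathrm{conv}\{0,V_1,V_2\}\subset\mathbb R^2$, and $\triangle_n=\mathrm{conv}(\triangle_2\times\{0\},e_3,\dots,e_n)$ for $n\ge3$.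

**Theorem.** Let $n\ge2$, $\triangle=\triangle_n$, and let $p\equiv10\pmod{13}$ be a prime with $p\ge101$. There is a nonempty open $U\subset V_p$ defined over $\mathbb F_p$ such that for all $a\ge1$, all $f\in U(\mathbb F_{p^a})$ and all $m\ge1$, the absolute Newton polygons of $C_f(s,\pi_m)$ and $C_f(s,T)$ are different.

**The theorem disproves the statement.** Suppose (i) and (ii) hold for such a $p$. Fix $m$ and let $U_T,U_m$ be nonempty open sets on which the $T$-adic and $\pi_m$-adic polygons are the generic ones. Since $V_p$ is irreducible, $U\cap U_T\cap U_m$ is nonempty and has a point over some $\mathbb F_{p^a}$. For this $f$ the two polygons coincide by (ii), against the theorem. So for every prime $p\equiv10\pmod{13}$ with $p\ge101$, either (i) fails or the generic $T$-adic polygon differs from the generic $\pi_m$-adic polygon for every $m\ge1$. By Dirichlet there are infinitely many such primes, so no $p_0(\triangle)$ exists for $\triangle=\triangle_n$, $n\ge2$. Nothing is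 claimed for $n=1$, nor about whether the generic polygons of the $C_f(s,\pi_m)$ agree among themselves.

From now on $p$ is as in the theorem, so $P\ge100$ and $P\equiv9\pmod{13}$.

## 3. A triangle with denominator 13

We choose coordinates in which the cone is a quadrant. Write $(i,j)\in\mathbb Z^2$ as $(X,Y)=(i,2i+13j)$. Then $\mathbb Z^2$ becomes
$$\Lambda=\{(X,Y)\in\mathbb Z^2:Y\equiv2X\ (13)\},\qquad V_1=(13,0),\quad V_2=(0,13),$$
the cone over $\triangle_2$ is $C=\{X,Y\ge0\}$, and with $\delta(X,Y)=X+Y$ we have $\triangle_2=\{u\in C:\delta(u)\le13\}$. Running through $X=0,\dots,13$ one finds the lattice points $0,V_1,V_2$ and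
$$A_{10}=(1,2),\quad A_7=(2,4),\quad A_4=(3,6),\quad A_1=(4,8),\quad A_5=(7,1),\quad A_2=(8,3).$$

**Deficit.** The index is the deficit $d(A_j)=13-\delta(A_j)=j$. The vertices $V_1,V_2$ have deficit $0$. For a multiset $\omega$ of the $A_j$, $d(\omega)$ is the sum of the deficits; for example $d(\{A_4,A_1,A_1\})=6$.

On $\Lambda$ we have $\delta(u)\equiv3X\pmod{13}$. Hence
$$\delta(u)\bmod13\ \text{ determines }\ u\ \text{ modulo }\ 13\mathbb Z^2=\mathbb ZV_1+\mathbb ZV_2.\tag{3.1}$$

In the original coordinates, for $n=2$ the polynomials are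
$$f=a_0+b_2y+b_1x^{13}y^{-2}+c_1x+c_2x^2+c_3x^3+c_4x^4+c_5x^7y^{-1}+c_6x^8y^{-1},$$
coefficients meaning Teichmüller Witt vectors. For general $n$ the cone is $C_n=C\times\mathbb R_{\ge0}^{n-2}$, the linear function $\deg(u,z)=\delta(u)/13+\sum z_j$ satisfies $\triangle_n=C_n\cap\{\deg\le1\}$, and the lattice points of $\triangle_n$ are those of $\triangle_2$ together with $e_3,\dots,e_n$.

**Removing the constant term.** We have
$$S_f(k,T)=\varepsilon^kS_{f-a_0}(k,T),\qquad \varepsilon=(1+T)^{\mathrm{Tr}_{\mathbb Z_q/\mathbb Z_p}(\hat a_0)}\in\mathbb Z_p[[T]]^\times,$$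
so $C_f(s,T)=C_{f-a_0}(\varepsilon s,T)$. As $\varepsilon$ has order $0$, also at $T=\pi_m$, no polygon changes. **We assume $a_0=0$ from now on.**

## 4. Chains, faces and determinants

We repeat Steps 1 and 2 of Section 1 for $\triangle_n$. Two features are new: rounding, and a factor for every face of the cone.

**Step 1: the order and leading coefficient of the entries.** With $t=\log(1+T)$ let $\Psi(x)=\exp(t\sum_u\hat a_ux^u)=\sum_wF_wx^w$. Then
$$F_w=\sum_{\sum n_uu=w}t^{|n|}\prod_u\frac{\hat a_u^{n_u}}{n_u!},\qquad|n|=\sum_un_u .$$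
So $F_w=0$ for $w\notin C_n$. Since $\deg u\le1$ for each $u$ used, $|n|\ge\deg w$. Therefore $\mathrm{ord}_TF_w\ge\lceil\deg w\rceil$, and as $t=T-\cdots$, the coefficient of $T^{\lceil\deg w\rceil}$ in $F_w$ is
$$\theta_w(\hat a)=\sum_{\sum n_uu=w,\ |n|=\lceil\deg w\rceil}\ \prod_u\frac{\hat a_u^{n_u}}{n_u!}.\tag{4.1}$$
Example: for $p=101$ and $w=(p-1)(1,2)=(100,200)$ we have $\deg w=300/13$ and $\lceil\deg w\rceil=24=(300+12)/13$.

**Step 2: chains.** For $x\in(\mathbb F_{q^k}^\times)^n$, $(1+T)^{\mathrm{Tr}f(x)}=\prod_{i<ak}\Psi^{\tau^i}(\hat x^{p^i})$, a Laurent polynomial in $\hat x$ modulo any power of $T$. Summing over $\mu_{q^k-1}^n$ gives $(q^k-1)^n$ times the sum of its coefficients at $x^{(q^k-1)u}$, $u\in\mathbb Z^n$. Such a coefficient is the sum of $\prod_iF^{\tau^i}_{w_i}$ over $\sum p^iw_i=(p^{ak}-1)u$. Put $u_0=u$. Modulo $p$ we have $w_0\equiv-u_0$, so $u_1=(u_0+w_0)/p$ is integral and $\sum_{i\ge1}p^{i-1}w_i=p^{ak-1}u_0-u_1$. Iterating gives unique $u_i\in\mathbb Z^n$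 with $w_i=pu_{i+1}-u_i$, $u_{ak}=u_0$. Conversely every closed chain satisfies $\sum p^i(pu_{i+1}-u_i)=(p^{ak}-1)u_0$. So
$$S_f(k,T)=(q^k-1)^n\sum_{u_0,\dots,u_{ak}=u_0}\ \prod_{i=0}^{ak-1}F^{\tau^i}_{pu_{i+1}-u_i}.\tag{4.2}$$

**Step 3: a chain lives in one face.** In a nonzero term all $w_i\in C_n$, so $(p^{ak}-1)u_0=\sum p^iw_i\in C_n$ and $u_0\in C_n$. By cyclic rotation all $u_i\in C_n$. If $u_{i+1}$ lies in a face of $C_n$, then so does $u_i$, because $pu_{i+1}=u_i+w_i$ with both summands in $C_n$. As the chain is closed, the smallest face containing $u_i$ is the same for all $i$: all $u_i$ lie in the relative interior of one face $\sigma$. The order of the term is at least $\sum\deg w_i=P\sum_i\deg u_i$.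

**Step 4: determinants.** For a face $\sigma$ put $\Phi_\sigma=(F_{pu-v})_{u,v\in\mathrm{relint}\,\sigma\cap\mathbb Z^n}$ and $B_\sigma=\Phi_\sigma^{\tau^{a-1}}\cdots\Phi_\sigma^\tau\Phi_\sigma$. Since $\tau^a=1$ on $\mathbb Q_q$, (4.2) gives $S_f(k,T)/(q^k-1)^n=\sum_\sigma\mathrm{Tr}(B_\sigma^k)$, hence
$$C_f(s,T)=\prod_\sigma C^\sigma,\qquad C^\sigma=\exp\Big(-\sum_k\mathrm{Tr}(B_\sigma^k)\frac{s^k}k\Big)=\sum_kc_k^\sigma s^k,$$
$$c_k^\sigma=(-1)^k\sum_{S_0,\dots,S_{a-1}}\ \prod_{i=0}^{a-1}\det(\Phi_\sigma^{\tau^i})_{S_{i+1},S_i},\qquad S_a=S_0,\ |S_i|=k.\tag{4.3}$$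
With $\deg S=\sum_{u\in S}\deg u$,
$$\mathrm{ord}_T\det(\Phi_\sigma)_{S',S}\ \ge\min_{\kappa:S'\to S\text{ bijective}}\ \sum_{u\in S'}\lceil p\deg u-\deg\kappa(u)\rceil\ \ge\ p\deg S'-\deg S.\tag{4.4}$$
To prove (4.3), work modulo $T^L$. By Step 3 only chains inside the finite set $M_L=\{u\in\mathrm{relint}\,\sigma\cap\mathbb Z^n:P\deg u<L\}$ contribute to $\mathrm{Tr}(B_\sigma^k)$. So $C^\sigma\equiv\det(1-sB_L)$, where $B_L$ is formed from the finite matrix indexed by $M_L$, and Cauchy–Binet gives (4.3) with all $S_i\subset M_L$. By (4.4) a term of (4.3) has order at least $\sum_i(p\deg S_{i+1}-\deg S_i)=P\sum_i\deg S_i$, which is at least $L$ if some $S_i\not\subset M_L$.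

**Step 5: each factor has coefficients in $\mathbb Z_p[[T]]$.** This is needed to apply Lemma 1 to factors. Let $f_\sigma$ be the part of $f$ supported on $\sigma$, a Laurent polynomial in $\dim\sigma$ variables via a basis of $\mathbb Z^n\cap\mathrm{span}\,\sigma$. Its polytope $\triangle\cap\sigma$ is a face of $\triangle$, so its nonzero vertices have nonzero coefficients. If $w\in\sigma$ and $\sum n_uu=w$, all $u$ with $n_u>0$ lie in $\sigma$. So $f_\sigma$ has the same $F_w$ for $w\in\sigma$, and Steps 1–4 give $C_{f_\sigma}=\prod_{\sigma'\subset\sigma}C^{\sigma'}$, with $C^{\{0\}}=1-s$ because $F_0=1$. For $\sigma\ne\{0\}$ the quoted fact says $C_{f_\sigma}\in1+s\mathbb Z_p[[T]][[s]]$. By induction on $\dim\sigma$ we may divide by the factors of the proper faces, so $C^\sigma\in1+s\mathbb Z_p[[T]][[s]]$ for all $\sigma$. By (4.3) and (4.4) each $C^\sigma$ is $T$-adically entire, since there are finitely many lattice points of bounded degree, and by Lemma 1 its specializations at $\pi_m$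 are entire too.

**Step 6: isolate the interior of the quadrant.** Let $C^\circ=\sum c_ks^k$ be the factor of the face $C\times\{0\}$, with index set $M^\circ=\{u\in\Lambda:X,Y\ge1\}$. Let $C^{\mathrm{rest}}$ be the product of the other factors, so $C_f=C^\circ C^{\mathrm{rest}}$. Let $g=f_{C\times\{0\}}$ be the two-variable part of $f$, and $\sigma_i=\mathbb R_{\ge0}V_i$. Then
$$C_g=(1-s)\,C^{\sigma_1}C^{\sigma_2}C^\circ.\tag{4.5}$$

## 5. Twelve points and first lower bounds

By listing $X=1,2,\dots$ one finds that the points of $M^\circ$ with $\delta\le18$ form the 12-element set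
$$A=\{(1,2),(14,2),(1,15),(2,4),(3,6),(4,8),(5,10),(6,12),(7,1),(8,3),(9,5),(10,7)\},$$
with sorted $\delta$-values $3,6,8,9,11,12,14,15,16,16,17,18$ and sum $145$. The next value on $M^\circ$ is $19$. Let $H(k)$ be the sum of the $k$ smallest $\delta$-values on $M^\circ$:
$$H(0),H(1),\dots=0,\,3,\,9,\,17,\,26,\,37,\,\dots,\qquad H(12)=145.$$
By (4.3) and (4.4), $\mathrm{ord}_Tc_k\ge aPH(k)/13$.

**Rounding excess.** For $u,v\in M^\circ$ write
$$\Big\lceil\frac{p\delta(u)-\delta(v)}{13}\Big\rceil=\frac{p\delta(u)-\delta(v)+o(u,v)}{13},\qquad o(u,v)\in\{0,\dots,12\},\quad o(u,v)\equiv\delta(v)-10\,\delta(u)\pmod{13}.$$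
For example, $o((1,2),(1,2))\equiv3-30\equiv12$. In a term of (4.3), $13$ times the order is at least $P\sum_i\delta(S_i)$ plus the sum over the steps $S_i\to S_{i+1}$ of the smallest total excess of a bijection.

**Lemma 2.** $\mathrm{ord}_Tc_1\ge a\,\frac{3P+12}{13}$ and $\mathrm{ord}_Tc_2\ge a\,\frac{9P+10}{13}$.

*Proof.* For $k=1$: every point of $M^\circ$ other than $(1,2)$ has $\delta\ge6$. If $r$ of the $a$ points of a closed chain differ from $(1,2)$, each spoils at most two steps, so at least $a-2r$ steps are $(1,2)\to(1,2)$, with excess $12$. Hence $13\cdot\text{order}\ge P(3a+3r)+12(a-2r)=a(3P+12)+r(3P-24)\ge a(3P+12)$.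

For $k=2$: let $S^*=\{(1,2),(2,4)\}$, with $\delta$-sum $9$. For a step $S^*\to S^*$ the identity has excess $12+11=23$ and the transposition $2+8=10$, so the excess is at least $10$. Any other 2-subset has $\delta$-sum at least $3+8=11$. If $r$ of the $S_i$ differ from $S^*$, then $13\cdot\text{order}\ge P(9a+2r)+10(a-2r)=a(9P+10)+r(2P-20)\ge a(9P+10)$. $\square$

Put $\ell(0)=0$, $\ell(1)=\frac{3P+12}{13}$, $\ell(2)=\frac{9P+10}{13}$ and $\ell(k)=\frac{PH(k)}{13}$ for $k\ge3$. The increments of $13\ell$ are $3P+12,\ 6P-2,\ 8P-10,\ 9P,\ 11P,\dots$, so $\ell$ is convex. By Lemma 1, the polygon of $C^\circ(s,\pi_1)$ lies on or above both $\ell(k)$ and $PH(k)/13$.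

## 6. The $T$-adic order of $c_{12}$

Put
$$E=\frac{145P+21}{13},$$
an integer since $P\equiv9\pmod{13}$. We now find the coefficient of $T^{aE}$ in $c_{12}$.

**Positions.** For $u\in A$ as a row index let $r(u)\in\{4,\dots,16\}$ with $r(u)\equiv10\,\delta(u)\pmod{13}$. For $v\in A$ as a column index let $c(v)\in\{4,\dots,16\}$ with $c(v)\equiv\delta(v)$. Let $n_u\in[0,12]^2$ be congruent to $pu\equiv10u$ modulo $13$, coordinatewise. Example: $u=(9,5)$ has $\delta=14$, $r(u)=10$ (as $140\equiv10$), $c(u)=14$ and $n_u=(12,11)$. Write $\rho_x$ for the row and $\kappa_x$ for the column at position $x$. Position 4 carries three rows $R_0=(1,2)$, $R_1=(14,2)$, $R_2=(1,15)$. Position 16 carries three columns $\kappa_{16}^0=(1,2)$, $\kappa_{16}^1=(1,2)+V_1$, $\kappa_{16}^2=(1,2)+V_2$.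

| position | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 14 | 15 | 16 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|
| row $u$ | $R_0,R_1,R_2$ | – | (8,3) | (5,10) | (2,4) | – | (9,5) | (6,12) | (3,6) | (10,7) | (7,1) | (4,8) |
| $n_u$ | (10,7) | | (2,4) | (11,9) | (7,1) | | (12,11) | (8,3) | (4,8) | (9,5) | (5,10) | (1,2) |
| column $v$ | (10,7) | (6,12) | (2,4) | – | (7,1) | (3,6) | – | (8,3) | (4,8) | (9,5) | (5,10) | $\kappa_{16}^{0},\kappa_{16}^1,\kappa_{16}^2$ |

The sums are $\sum r=12+6+7+8+10+11+12+14+15+16=111$ and $\sum c=4+5+6+8+9+11+12+14+15+48=132$. Since $o(u,v)=c(v)-r(u)+13\,[c(v)<r(u)]$, every bijection $\kappa:A\to A$ satisfies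
$$\sum_{u\in A}\Big\lceil\frac{p\delta(u)-\delta(\kappa(u))}{13}\Big\rceil=\frac{145P+132-111}{13}+\#\{u:c(\kappa(u))<r(u)\}=E+\#\{u:c(\kappa(u))<r(u)\}.\tag{6.1}$$

Define the polynomial
$$\mathcal H=\sum_{\kappa:\ c(\kappa(u))\ge r(u)\ \forall u}\mathrm{sgn}(\kappa)\prod_{u\in A}\theta_{pu-\kappa(u)}\ \in\ \mathbb Q[a_u],$$
with $\hat a_u$ replaced by the variable $a_u$ in (4.1). By (6.1), $\det(F_{pu-v})_{u,v\in A}$ has no terms below $T^E$, and its $T^E$-coefficient is $\mathcal H(\hat a)$.

**Lemma 3.** $\mathrm{ord}_Tc_{12}\ge aE$, and the coefficient of $T^{aE}$ in $c_{12}$ is $\prod_{i=0}^{a-1}\tau^i(\mathcal H(\hat a))$. In particular, if $\mathcal H(\hat a)\neq0$, then $\mathrm{ord}_Tc_{12}=aE$.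

*Proof.* In (4.3) with $k=12$, $A$ is the only 12-subset of $M^\circ$ with $\delta$-sum $145$; all others have at least $146$. If $r\ge1$ of the $S_i$ differ from $A$, at least $a-2r$ steps are $A\to A$, each with excess at least $21$ by (6.1). So $13\cdot\text{order}\ge P(145a+r)+21(a-2r)=a(145P+21)+r(P-42)>13aE$, since $P>42$. The term with all $S_i=A$ gives the stated coefficient, with sign $(-1)^{12}=1$. $\square$

The natural plan is to imitate Section 1: exhibit a monomial of $\mathcal H$ with a unit coefficient. There, one Vandermonde determinant produced exactly the power of $p$ needed to cancel the denominators. Here each coefficient of $\mathcal H$ is a signed sum over many bijections and many ways to write $pu-\kappa(u)$, and nothing forces that balance; Section 8 computes one coefficient, and it has $p$-adic valuation exactly $2$. So we aim at a disproof, and it splits into two claims: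

* for generic $f$ the leading coefficient of $c_{12}$ is divisible by $p$;
* $\mathcal H\ne0$, so that this leading coefficient sits at $T^{aE}$.

Checking the first claim monomial by monomial is hopeless. The way around is Lemma 1 read backwards: if the order of $c_{12}(\pi_1)$ is strictly larger than $aE$, then the coefficient at $T^{aE}$ cannot be a unit. At $m=1$ the sums are classical, and the symmetry that purity puts on their slopes can be played against the bounds of Lemma 2.

## 7. Purity at $m=1$ pushes $c_{12}$ above $E$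

**Proposition 2.** For every $f$ with $\prod_{u\in I}a_u\ne0$: $\ v(c_{12}(\pi_1))\ge\frac{145P+34}{13}=E+1$.

Let $b_1b_2\ne0$ be the coefficients of $V_1,V_2$, and $\psi(x)=\zeta_p^{\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}x}$. Then $S_g(k,\pi_1)$ is the classical exponential sum of $g$ over $\mathbb T=\mathbb G_m^2$ and $\mathbb F_{q^k}$. We use $13$-adic étale cohomology over $\overline{\mathbb F}_q$, allowed since $p\ne13$. The sum is the alternating trace of $\mathrm{Frob}^k$ on $H^*_c(\mathbb T,\mathcal L_\psi(g))$, where $\mathcal L_\psi(g)$ is the rank one sheaf attached to $\psi(g)$.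

**Step 1: pull back to a polynomial in the plane.** Let $\pi:\mathbb T'=\mathbb G_m^2\to\mathbb T$, $x=t_1t_2^2$, $y=t_2^{13}$. It is finite étale Galois with group $\mu=\{(\eta^{-2},\eta):\eta^{13}=1\}$. The monomial $x^iy^j$ becomes $t_1^it_2^{2i+13j}=t_1^Xt_2^Y$. So $G=g\circ\pi$ is a $\mu$-invariant polynomial of degree $13$, whose leading form $b_1t_1^{13}+b_2t_2^{13}$ is smooth in $\mathbb P^1$. Deligne (*La conjecture de Weil I*, Th. 8.4 and its proof) shows: if a polynomial in $N$ variables has degree $d$ prime to $p$ and its leading form defines a smooth hypersurface in $\mathbb P^{N-1}$, then $H^i_c(\mathbb A^N,\mathcal L_\psi)=0$ for $i\ne N$, and $H^N_c$ has dimension $(d-1)^N$ and is pure of weight $N$. So $\mathcal V=H^2_c(\mathbb A^2,\mathcal L_\psi(G))$ has dimension $144$, is pure of weight $2$, and is the only nonzero cohomology group.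

**Step 2: compare the torus with the plane.** We have $H^*_c(\mathbb T,\mathcal L_\psi(g))=H^*_c(\mathbb T',\mathcal L_\psi(G))^\mu$. The group $\mu$ acts on $\mathbb A^2$ and preserves $G$. Taking $\mu$-invariants is exact and compatible with Frobenius, so we apply it to the excision sequence for $\mathbb T'\subset\mathbb A^2$. The complement consists of:

* the origin, where $G=0$: a one-dimensional $H^0$ with Frobenius trace $1$;
* the two punctured axes. The only lattice points of $\triangle_2$ on $\sigma_i$ are $0$ and $V_i$, so $G$ restricts to $b_it_i^{13}$. The group $\mu$ acts on $t_i$ faithfully through the $13$-th roots of unity, so the invariant part is $H^*_c(\mathbb G_m,\mathcal L_\psi(b_iz))$ with $z=t_i^{13}$. Its alternating trace is $\sum_{z\ne0}\psi_k(b_iz)=-1$, where $\psi_k=\psi\circ\mathrm{Tr}_{\mathbb F_{q^k}/\mathbb F_q}$, and its Euler characteristic is $-1$.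

Hence $S_g(k,\pi_1)=\mathrm{Tr}(\mathrm{Frob}^k|\mathcal V^\mu)-1+1+1$, that is,
$$S_g(k,\pi_1)=1+\sum_i\xi_i^k,\tag{7.1}$$
where the $\xi_i$ are the Frobenius eigenvalues on $\mathcal V^\mu$, and $|\xi_i|=q$ in every complex embedding.

**Step 3: $\dim\mathcal V^\mu=12$.** By Deligne's theorem with $N=1$, $\chi_c(\mathbb G_m,\mathcal L_\psi(b_it^{13}))=-12-1=-13$. Removing the origin and the punctured axes from the plane gives $\chi_c(\mathbb T',\mathcal L_\psi(G))=144-1+26=169$. We claim
$$\chi_c(\mathbb T',\mathcal L_\psi(G))=13\,\chi_c(\mathbb T,\mathcal L_\psi(g)).\tag{7.2}$$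
Euler characteristics may be computed with coefficients in the residue field $\mathbf k$, of characteristic $13$, of $\mathbb Q_{13}(\zeta_p)$. Consider $\mathcal F=\mathcal L_\psi(g)\otimes\pi_*\mathbf k$. Étale locally $\mathbb T'$ is $\mathbb T\times\mu$, so $\mathcal F$ is locally free of rank one over $\mathbf k[\mu]$, and the trace $\pi_*\mathbf k\to\mathbf k$ identifies $\mathcal F\otimes_{\mathbf k[\mu]}\mathbf k$ with $\mathcal L_\psi(g)$. By the projection formula and SGA 4½, Rapport, 4.9,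
$$K=R\Gamma_c(\mathbb T,\mathcal F)=R\Gamma_c(\mathbb T',\mathcal L_\psi(G))$$
is a perfect complex of $\mathbf k[\mu]$-modules, and $K\otimes^L_{\mathbf k[\mu]}\mathbf k=R\Gamma_c(\mathbb T,\mathcal L_\psi(g))$. The ring $\mathbf k[\mu]\cong\mathbf k[Z]/(Z-1)^{13}$ is local, so $K$ is represented by a bounded complex of finite free modules, of ranks $r_i$ say. Then $\chi_{\mathbf k}(K)=\sum(-1)^i13r_i$ and $\chi_{\mathbf k}(K\otimes^L\mathbf k)=\sum(-1)^ir_i$, which is (7.2). So $\chi_c(\mathbb T,\mathcal L_\psi(g))=13$. By Step 2 this number is $\dim\mathcal V^\mu-1+2$, so $\dim\mathcal V^\mu=12$.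

Consequently $\exp\big(-\sum_kS_g(k,\pi_1)s^k/k\big)=(1-s)Q(s)$ with $Q=\prod_{i=1}^{12}(1-\xi_is)$. The left side is the inverse of an $L$-function, so by its Euler product it has coefficients in $\mathbb Z[\zeta_p]$. Hence $Q\in\mathbb Z[\zeta_p][s]$.

**Step 4: symmetry of the slopes.** Let $0\le\nu_1\le\dots\le\nu_{12}$ be the slopes of $Q$ for $v=\mathrm{ord}_{\pi_1}/a$; note $v(q)=P$. Complex conjugation in $\mathrm{Gal}(\mathbb Q(\zeta_p)/\mathbb Q)$ preserves the unique prime over $p$ and sends $Q$ to $\prod(1-\bar\xi_is)=\prod(1-(q^2/\xi_i)s)$. Hence $\nu_i+\nu_{13-i}=2P$. With $B_k=\nu_1+\dots+\nu_k$,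
$$B_{12}=12P,\qquad B_r=12P-2P(12-r)+B_{12-r}.\tag{7.3}$$

**Step 5: the slopes of $C^\circ(s,\pi_1)$.** From $(q^k-1)^{-2}=\sum_{j\ge0}(j+1)q^{jk}$ we get $C_g(s,\pi_1)=\prod_{j\ge0}[(1-q^js)Q(q^js)]^{j+1}$. The vector $V_i$ generates $\Lambda\cap\sigma_i$, so $f_{\sigma_i}=b_iz$ and $S_{f_{\sigma_i}}(k,\pi_1)=-1$. From $(q^k-1)^{-1}=-\sum_jq^{jk}$ we get $(1-s)C^{\sigma_i}(s,\pi_1)=\prod_{j\ge0}(1-q^js)$, in agreement with Proposition 1. Dividing in (4.5), the exponent of $1-q^js$ is $1-1=0$ for $j=0$ and $(j+1)-2$ for $j\ge1$, so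
$$C^\circ(s,\pi_1)=\prod_{j\ge0}Q(q^js)^{j+1}\prod_{j\ge2}(1-q^js)^{j-1}.\tag{7.4}$$
So its slopes are: the $\nu_i$ (once each), the $\nu_i+P$ (twice each), and further slopes, all at least $2P$.

**Step 6: bound any sum of twelve slopes.** Choose $k_0$ slopes of the first kind, $k_1$ of the second, $k_2$ others, with $k_0+k_1+k_2=12$. The cheapest $k_1$ slopes from the doubled list $\nu_i+P$ are obtained by splitting as evenly as possible between the two copies. With (7.3) for $r=k_0$, the sum is at least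
$$B_{k_0}+k_1P+B_{\lceil k_1/2\rceil}+B_{\lfloor k_1/2\rfloor}+2Pk_2=12P-k_1P+B_{k_1+k_2}+B_{\lceil k_1/2\rceil}+B_{\lfloor k_1/2\rfloor},$$
and $B_{k_1+k_2}\ge B_{k_1}$. The numbers $\nu_1,\dots,\nu_k$ are $k$ of the slopes of $C^\circ(s,\pi_1)$, so by Section 5
$$B_k\ge\ell(k)\quad\text{and}\quad B_k\ge PH(k)/13 .$$
Write $l=k_1$ and $M(l)=156-13l+H(l)+H(\lceil l/2\rceil)+H(\lfloor l/2\rfloor)$. Let $h_1\le h_2\le\cdots$ be the $\delta$-values on $M^\circ$ in increasing order. Then $M(l+1)-M(l)=-13+h_{l+1}+h_{\lfloor l/2\rfloor+1}$. These increments are $-7,-4,1,2,\dots$ and nondecreasing, so $M(0),M(1),M(2),M(3)=156,149,145,146$ and $M(l)\ge146$ for all $l\ne2$.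

* If $l\ne2$, the sum is at least $PM(l)/13\ge146P/13\ge(145P+34)/13$, as $P\ge34$.
* If $l=2$, the sum is at least $10P+B_2+2B_1\ge10P+\ell(2)+2\ell(1)=\frac{130P+(9P+10)+2(3P+12)}{13}=\frac{145P+34}{13}$.

So the polygon of $C^\circ(s,\pi_1)$ at abscissa $12$, and hence $v(c_{12}(\pi_1))$, is at least $\frac{145P+34}{13}$. $\square$

Only $l=2$ is delicate. There the symmetry forces the surcharges $10+12+12=34$ of Lemma 2 into the sum, while the $T$-adic count in Section 6 has the smaller surcharge $21$.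

## 8. $\mathcal H\ne0$

We compute one coefficient. Let $\Omega=\{A_1,A_1,A_1,A_2,A_2,A_4,A_{10}\}$, a multiset of total deficit $3+4+4+10=21=132-111$. Write $b_i=a_{V_i}$. Consider the coefficient in $\mathcal H$ of
$$\Theta=a_{A_1}^3a_{A_2}^2a_{A_4}a_{A_{10}}b_1^{*}b_2^{*},$$
where the exponents of $b_1,b_2$ are forced by $\sum_upu-\sum_vv-\sum\Omega$.

**Step 1: turn the entries into falling factorials.** Let $w=pu-v$ with $u,v\in A$ and $c(v)\ge r(u)$. In a term of (4.1) let $\omega$ be the multiset of the points $A_j$ used, and $n_1,n_2$ the multiplicities of $V_1,V_2$. From $\delta(w)=13|n|-d(\omega)$ and $|n|=\lceil\delta(w)/13\rceil$ we get $d(\omega)=o(u,v)=c(v)-r(u)$. Conversely, given $\omega$ with this deficit, $\delta(w-\sum\omega)\equiv\delta(w)+d(\omega)\equiv0\pmod{13}$, so by (3.1) $w-\sum\omega\in13\mathbb Z^2$ and $(n_1,n_2)=(w-\sum\omega)/13$ is determined. The coefficient is $\frac1{\omega!\,n_1!\,n_2!}$, where $\omega!$ is the product of the factorials of the multiplicities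 in $\omega$ and $1/n!=0$ for $n<0$. Now
$$(n_1,n_2)=N_u-e,\qquad N_u=\frac{pu-n_u}{13}\in\mathbb Z_{\ge0}^2,\qquad e=\frac{v+\sum\omega-n_u}{13}\in\mathbb Z_{\ge0}^2.$$
Here $e\ge0$ because it is integral and $v+\sum\omega\ge0$, $n_u\in[0,12]^2$. Write $N_u=(x_u,y_u)$ and $z^{\underline e}=z(z-1)\cdots(z-e+1)$. As $\frac1{(z-e)!}=\frac{z^{\underline e}}{z!}$, the coefficient of $\Theta$ in $\mathcal H$ is
$$\Big(\prod_{u\in A}\frac1{x_u!\,y_u!}\Big)K,\qquad K=\sum\mathrm{sgn}(\kappa)\prod_u\frac{x_u^{\underline{e_1}}\,y_u^{\underline{e_2}}}{\omega_u!},\tag{8.1}$$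
over all $(\kappa,(\omega_u))$ with $d(\omega_u)=c(\kappa(u))-r(u)\ge0$ and $\biguplus_u\omega_u=\Omega$. The factor belonging to $u$ is its *weight*. We write $\{4,1\}$ for $\{A_4,A_1\}$ and so on, index rows by position, and put $\hat N_u=(1,x_u,y_u)$ with entries numbered $0,1,2$. Example: $\rho_{12}\to\kappa^0_{16}$ with $\omega=\{4\}$ has $(1,2)+(3,6)-n_{12}=(4,8)-(4,8)=0$, so $e=0$ and the weight is $1$; to $\kappa_{16}^1$ and $\kappa_{16}^2$ the weights are $x_{12}$ and $y_{12}$.

**Step 2: decompose a configuration into loops and paths.** The bijection never decreases the position.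

* Column $\kappa_4$ can only be filled by an $R_i$, with $\omega=\emptyset$, $e=0$, weight $1$.
* Column $\kappa_5$ can only be filled by an $R_i$, with $\omega=\{1\}$; $(6,12)+(4,8)-(10,7)=(0,13)$, weight $y_{R_i}$. Let $R_*$ be the third $R_i$.
* Row $\rho_{16}$ goes to some $\kappa_{16}^k$ with $\omega=\emptyset$; its weight is the $k$-th entry of $\hat N_{16}$.

At the positions $6,8,11,12,14,15$ both $\rho_x$ and $\kappa_x$ exist and $\kappa_x=n_{\rho_x}$ by the table. So $\rho_x\to\kappa_x$ has $\omega=\emptyset$ and weight $1$: call it a loop. Following $\rho_x\to\kappa_{x'}$, then $\rho_{x'}$, and so on, we decompose the rest into loops and three vertex-disjoint increasing paths. The paths start at the rows without a matching column, namely $R_*$ (position 4), $\rho_7$, $\rho_{10}$, and end at the columns without a matching row, namely $\kappa_9$ and two of the $\kappa_{16}^k$. Their intermediate positions lie in $\{6,8,11,12,14,15\}$. For example, $\rho_{10}\to\kappa_{14}$, $\rho_{14}\to\kappa_{16}^0$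 is a path $10\to16$ via $14$.

The deficit used by a path is end minus start, and together the paths use $\{10,4,2,2,1,1\}$. If the path from $4$ ended at $9$, the three totals would be $5,9,6$ and $A_{10}$ could not be used. The path from $10$ cannot end at $9$. So the paths are $7\to9$ (total $2$), $4\to16$ (total $12$, hence containing $A_{10}$) and $10\to16$ (total $6$). The path $4\to16$ uses $\{10,2\}$ or $\{10,1,1\}$. The possible distributions are therefore:

1. $4\to16$: $\{10,1,1\}$; $7\to9$: $\{2\}$; $10\to16$: $\{4,2\}$.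
2. $4\to16$: $\{10,2\}$; $7\to9$: $\{1,1\}$; $10\to16$: $\{4,2\}$.
3. $4\to16$: $\{10,2\}$; $7\to9$: $\{2\}$; $10\to16$: $\{4,1,1\}$.

**Step 3: signs.** Let $\epsilon$ be the sign of the reference bijection $R_0\to\kappa_4$, $R_1\to\kappa_5$, $R_2\to\kappa_{16}^0$, $\rho_{10}\to\kappa_{16}^1$, $\rho_{16}\to\kappa_{16}^2$, $\rho_7\to\kappa_9$, and $\rho_x\to\kappa_x$ otherwise. Any configuration arises from it by a permutation $\alpha$ of the $R_i$, a permutation $\beta$ of the $\kappa_{16}^k$, and, for each path with $l$ intermediate positions, a cycle of length $l+1$ that replaces the direct edge and $l$ loops by the path. Its sign is $\epsilon\,\mathrm{sgn}(\alpha)\,\mathrm{sgn}(\beta)\prod_{\text{paths}}(-1)^l$.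

**Step 4: sum over the rows $R_i$.** Fix everything except which $R_i$ fills $\kappa_4$, which fills $\kappa_5$, and which is $R_*$. All $R_i$ have the same $n_u=(10,7)$, so $e$ does not change. The sum over these choices is, up to sign and common factors, the determinant with rows $(1,\,y_{R_i},\,\varphi(R_i))$, $i=0,1,2$, where $\varphi$ is the weight of the first edge of the path from $R_*$. The possible first edges are:

* to $\kappa_6$ by $\{2\}$: $(2,4)+(8,3)=(10,7)$, so $\varphi=1$;
* to $\kappa_{14}$ by $\{10\}$: $(9,5)+(1,2)=(10,7)$, so $\varphi=1$;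
* to $\kappa_6$ by $\{1,1\}$: $(2,4)+(8,16)=(10,20)$, so $\varphi=y/2$;
* to $\kappa_{15}$ by $\{10,1\}$: $(5,10)+(1,2)+(4,8)=(10,20)$, so $\varphi=y$;
* directly to some $\kappa_{16}^k$ by $\{10,2\}$ or $\{10,1,1\}$.

(The edge $\{1\}$ would lead to $\kappa_5$, which is already filled.) In the first four cases the third column of the determinant is proportional to an earlier one, so it vanishes. Only configurations with $R_*\to\kappa_{16}^k$ directly matter. Then the path $7\to9$ can only use position $8$ and the path $10\to16$ only $11,12,14,15$, so the paths never conflict. For a fixed distribution the total contribution to $K$ is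
$$\epsilon\;w_{7\to9}\;\det(\Delta,W,\hat N_{16}),\tag{8.2}$$
where $\Delta=(\Delta_0,\Delta_1,\Delta_2)$, $\Delta_k$ is the above determinant for the edge $R_*\to\kappa_{16}^k$, $W=(W_0,W_1,W_2)$ is the sum of the weights of the paths from $\rho_{10}$ to $\kappa_{16}^k$ with signs $(-1)^l$, and $w_{7\to9}$ is the same for the paths $7\to9$.

For an edge to $\kappa_{16}^k$ the vector $e$ is the one for $k=0$ plus $(0,0),(1,0),(0,1)$ for $k=0,1,2$. So if $e=0$ at $k=0$, the weight vector is $\hat N_u/\omega!$. If $e=(0,1)$ at $k=0$, it is $G_u/\omega!$ with $G=(y,\,xy,\,y(y-1))$.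

**Step 5: distributions 1 and 2 contribute $0$.** Here $10\to16$ uses $\{4,2\}$. The paths are: direct; via $14$ with $\{4\},\{2\}$; via $12$ with $\{2\},\{4\}$. All $e$ vanish at $k=0$:
$$(1,2)+(3,6)+(8,3)=(9,5)+(3,6)=(4,8)+(8,3)=(12,11),\quad(1,2)+(8,3)=(9,5),\quad(1,2)+(3,6)=(4,8).$$
So $W=\hat N_{10}-\hat N_{14}-\hat N_{12}$. For the points, $(9,5)+(4,8)=(10,7)+(3,6)$. For the residues, $(12,11)+(1,2)=(9,5)+(4,8)$. Hence $\hat N_{10}+\hat N_{16}=\hat N_{14}+\hat N_{12}$, so $W=-\hat N_{16}$, and (8.2) is $0$ whatever $\Delta$ and $w_{7\to9}$ are.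

**Step 6: distribution 3, the factors $\Delta$ and $w_{7\to9}$.** For $R_*\to\kappa_{16}^k$ by $\{10,2\}$: $(1,2)+(1,2)+(8,3)=(10,7)$, so the weights for $k=0,1,2$ are $1,x,y$. For $k=0,2$ two columns are equal, so $\Delta_0=\Delta_2=0$. Since $N_{R_1}=N_{R_0}+(p,0)$ and $N_{R_2}=N_{R_0}+(0,p)$, with $(x,y)=N_{R_0}$,
$$\Delta_1=\det\begin{pmatrix}1&y&x\\1&y&x+p\\1&y+p&x\end{pmatrix}=-p^2.$$
For $7\to9$ by $\{2\}$ there is only the direct edge: $(3,6)+(8,3)=(11,9)=n_{\rho_7}$, so $w_{7\to9}=1$.

**Step 7: distribution 3, the vector $W$.** The ordered splittings of $\{4,1,1\}$ into nonempty parts give eight paths $10\to16$: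

* direct: $(1,2)+(3,6)+(8,16)-(12,11)=(0,13)$: contribution $+\tfrac12G_{10}$;
* via 14: $\{4\}$: $(9,5)+(3,6)=(12,11)$; $\{1,1\}$: $(1,2)+(8,16)-(9,5)=(0,13)$: $-\tfrac12G_{14}$;
* via 11: $\{1\}$: $(8,3)+(4,8)=(12,11)$; $\{4,1\}$: $(1,2)+(3,6)+(4,8)-(8,3)=(0,13)$: $-G_{11}$;
* via 12: $\{1,1\}$: $(4,8)+(8,16)-(12,11)=(0,13)$; $\{4\}$: $(1,2)+(3,6)=(4,8)$: $-\tfrac12y_{10}\hat N_{12}$;
* via 15: $\{4,1\}$: $(5,10)+(3,6)+(4,8)-(12,11)=(0,13)$; $\{1\}$: $(1,2)+(4,8)=(5,10)$: $-y_{10}\hat N_{15}$;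
* via 14, 15: $\{4\}$ has weight $1$; $\{1\}$: $(5,10)+(4,8)-(9,5)=(0,13)$; then $\{1\}$: $+y_{14}\hat N_{15}$;
* via 11, 15: $\{1\}$ has weight $1$; $\{4\}$: $(5,10)+(3,6)-(8,3)=(0,13)$; then $\{1\}$: $+y_{11}\hat N_{15}$;
* via 11, 12: $\{1\}$ has weight $1$; $\{1\}$: $(4,8)+(4,8)-(8,3)=(0,13)$; then $\{4\}$: $+y_{11}\hat N_{12}$.

$W$ is their sum. As $\Delta=(0,-p^2,0)$, expanding along the first column gives
$$\det(\Delta,W,\hat N_{16})=p^2\,(W_0y_{16}-W_2).\tag{8.3}$$
Put
$$g=y_{10}=\frac{5p-11}{13},\qquad h=y_{12}=\frac{6p-8}{13},\qquad z=y_{16}=\frac{8p-2}{13}$$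
(from here to the end of this step $g$ is this number). Then
$$y_{11}=\frac{12p-3}{13}=2h+1,\qquad y_{14}=\frac{7p-5}{13}=g+z-h,\qquad y_{15}=\frac{p-10}{13}=g+z-2h-1 .$$
The zeroth entries of $G$ and $\hat N$ are $y$ and $1$, so
$$W_0=\tfrac12g-\tfrac12y_{14}-y_{11}-\tfrac12g-g+y_{14}+y_{11}+y_{11}=\tfrac12y_{14}-g+y_{11}=\tfrac12z-\tfrac12g+\tfrac32h+1.$$
The second entries are $y(y-1)$ and $y$, so
$$W_2=\tfrac12\big[g(g-1)-y_{14}(y_{14}-1)\big]+y_{11}(h+1-y_{11})-\tfrac12gh+y_{15}(y_{14}+y_{11}-g)$$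
$$=\tfrac12(h-z)(2g+z-h-1)-h(2h+1)-\tfrac12gh+(z+h+1)(g+z-2h-1).$$
The first product is $gh-gz-\tfrac12h^2+hz-\tfrac12z^2-\tfrac12h+\tfrac12z$, and the last is $gz+gh+g+z^2-hz-2h^2-3h-1$. Adding,
$$W_2=g\big(\tfrac32h+1\big)-\tfrac92h^2+\tfrac12z^2-\tfrac92h+\tfrac12z-1 .$$
Therefore
$$W_0z-W_2=-\tfrac12gz+\tfrac32hz+\tfrac12z-\tfrac32gh-g+\tfrac92h^2+\tfrac92h+1=\tfrac12(z+3h+2)(3h+1-g),$$
as one sees by multiplying out the right side. Now $z+3h+2=\frac{26p}{13}=2p$ and $3h+1-g=\frac{13p}{13}=p$, so $W_0z-W_2=p^2$. By (8.2) and (8.3), $K=\epsilon p^4$.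

**Conclusion.** The coefficient of $\Theta$ in $\mathcal H$ is $\epsilon p^4/\prod_ux_u!\,y_u!\ne0$, so $\mathcal H\ne0$. $\square$

**Remark.** This coefficient has $p$-adic valuation exactly $2$. For $u=(X,Y)\in A$ we have $x_u\le pX/13$ and $y_u\le pY/13$, which is less than $p$ unless $X=14$ or $Y=15$. The exceptions are $x_{R_1}=(14p-10)/13$ and $y_{R_2}=(15p-7)/13$, both in $[p,2p)$. So the denominator contains $p$ exactly twice, against $p^4$ in the numerator. Compare $D_2$ in Section 1, where the powers balanced.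

## 9. From one coefficient to the polygons

**Step 1: the open set.** Write $\mathcal H=p^r\mathcal H_0$ with $r\in\mathbb Z$, $\mathcal H_0\in\mathbb Z_{(p)}[a_u]$ and $\overline{\mathcal H}_0=\mathcal H_0\bmod p\ne0$; this is possible because $\mathcal H\ne0$. Let $U\subset V_p$ be the open set $\overline{\mathcal H}_0\ne0$. It is nonempty, as $V_p$ is a nonempty open subset of affine space, and it is defined over $\mathbb F_p$. The condition does not involve $a_0$. For $f\in U(\mathbb F_q)$ we have $\mathcal H_0(\hat a)\not\equiv0\pmod p$, so $\mathcal H(\hat a)\ne0$, and $\mathrm{ord}_Tc_{12}=aE$ by Lemma 3.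

**Step 2: the leading coefficient is divisible by $p$.** Let $f\in U(\mathbb F_q)$ and let $\gamma\in\mathbb Z_p$ be the leading coefficient of $c_{12}\in\mathbb Z_p[[T]]$. If $\gamma$ were a unit, Lemma 1 with $m=1$ would give $v(c_{12}(\pi_1))=E$, contradicting Proposition 2. So $p\mid\gamma$, and Lemma 1, now used for arbitrary $m$, gives
$$v(c_{12}(\pi_m))>E\qquad\text{for every }m\ge1.\tag{9.1}$$

**Step 3: a quantity that depends only on the polygon.** For an entire series $F=\sum F_ks^k$ and $\lambda\in\mathbb R$ let $\mathcal G_\lambda(F)=\min_k(v(F_k)-\lambda k)$. The minimum exists because $F$ is entire. It depends only on the Newton polygon of $F$, and it is additive on products (Gauss valuation). Write $\mathcal G^T_\lambda$ for the $T$-adic version and $\mathcal G_\lambda^{\pi_m}$ for the version after $T=\pi_m$. Take $\lambda=18.5\,P/13$, which lies between the slopes $18P/13$ and $19P/13$ of $PH(k)/13$ on the two sides of $k=12$.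

* We have $\mathcal G^T_\lambda(C^\circ)\le v(c_{12})-12\lambda=E-12\lambda$.
* We have $\mathcal G^{\pi_m}_\lambda(C^\circ)>E-12\lambda$. For $k=12$ this is (9.1). For $k>12$, $H(k)-145\ge19(k-12)$. For $k<12$, $145-H(k)\le18(12-k)$. In both cases $H(k)-18.5k\ge145-18.5\cdot12+\tfrac12|k-12|$. So for $k\ne12$, using $v(c_k(\pi_m))\ge PH(k)/13$ (Section 5 and Lemma 1),
$$v(c_k(\pi_m))-\lambda k\ \ge\ \frac{PH(k)}{13}-\lambda k\ \ge\ \frac{145P}{13}-12\lambda+\frac P{26}\ >\ E-12\lambda,$$
since $P>42$ gives $\frac P{26}>\frac{21}{13}$.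
* We have $\mathcal G^{\pi_m}_\lambda(C^{\mathrm{rest}})\ge\mathcal G^T_\lambda(C^{\mathrm{rest}})$ by Lemma 1, because $C^{\mathrm{rest}}$ has coefficients in $\mathbb Z_p[[T]]$. Both are finite, because $C^{\mathrm{rest}}$ is entire in both senses (Section 4, Step 5).

Adding,
$$\mathcal G_\lambda^{\pi_m}(C_f)=\mathcal G_\lambda^{\pi_m}(C^\circ)+\mathcal G_\lambda^{\pi_m}(C^{\mathrm{rest}})>E-12\lambda+\mathcal G^T_\lambda(C^{\mathrm{rest}})\ge\mathcal G_\lambda^T(C^\circ)+\mathcal G_\lambda^T(C^{\mathrm{rest}})=\mathcal G_\lambda^T(C_f).$$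
So the absolute Newton polygons of $C_f(s,\pi_m)$ and $C_f(s,T)$ differ for every $f\in U(\mathbb F_{p^a})$, every $a\ge1$ and every $m\ge1$. This proves the theorem, and with Section 2 it disproves the statement. $\blacksquare$
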